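# Increasing subsequences in random separable permutations: sums and maxima on alternating trees

## 1. The permutation 31254, and three ways to be random at size three

Write $\sigma\oplus\tau$ for the permutation whose diagram is obtained by placing the diagram of $\tau$ above and to the right of that of $\sigma$ (direct sum), and $\sigma\ominus\tau$ for the one obtained by placing $\tau$ below and to the right of $\sigma$ (skew sum). Take $31254$. Its first three entries use the values $1,2,3$ and its last two use $4,5$, so $31254=312\oplus 21$. Next, $312=1\ominus12$, $12=1\oplus1$ and $21=1\ominus1$. So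
$$31254=\oplus\big(\ominus(1,\oplus(1,1)),\ \ominus(1,1)\big),$$
a plane tree with five leaves whose internal vertices carry signs that alternate along edges.

The tree computes the longest increasing subsequence. An increasing subsequence of $\sigma\oplus\tau$ is one of $\sigma$ followed by one of $\tau$, so lengths add. An increasing subsequence of $\sigma\ominus\tau$ cannot use both parts, so we take a maximum. With value $1$ at each leaf,
$$\mathrm{LIS}(31254)=\max(1,\,1+1)+\max(1,1)=3,$$
realized by $1,2,5$. Exchanging the roles of the signs gives the longest decreasing subsequence: $\max\big(1+\max(1,1),\,1+1\big)=2$.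

The same tree encodes a graph. Let the vertices be the leaves, and join two leaves when their most recent common ancestor (MRCA) is $\oplus$. A clique may collect vertices from all children of a $\oplus$ vertex, but from only one child of a $\ominus$ vertex. So the largest clique has size $3$ by the same calculation, and the largest independent set has size $2$.

Now make the tree random, with three leaves.

- Uniform permutation: all six permutations of size three arise from such trees. With root $\oplus$ the trees are $\oplus(1,1,1)$, $\oplus(\ominus(1,1),1)$, $\oplus(1,\ominus(1,1))$, that is $123$, $213$, $132$, with LIS $3,2,2$. With root $\ominus$ we get $321,231,312$, with LIS $1,2,2$. So LIS equals $1,2,3$ with probabilities $\frac16,\frac23,\frac16$.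
- Uniform labeled graph on three vertices: of the eight graphs, one is a triangle, one is empty, and six have one or two edges. The largest clique has size $1,2,3$ with probabilities $\frac18,\frac34,\frac18$.
- Uniform binary tree with coin flips: choose one of the two plane binary trees with three leaves and put independent fair signs at its two internal vertices. The two signs are both $\oplus$ with probability $\frac14$ (value $3$), both $\ominus$ with probability $\frac14$ (value $1$), and different with probability $\frac12$; in that case the value is $1+1=2$ or $\max(2,1)=2$.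

These are three different laws. When three is replaced by a large $n$ (with "separable permutation" and "cograph" in place of "permutation" and "graph"), do the three quantities grow like the same power of $n$, and which power is it?

## 2. Separable permutations, cographs, the Brownian permuton and cographon

**Definition (separable permutation).** A permutation is separable if it avoids the patterns $2413$ and $3142$; equivalently, if it can be built from $1$ by iterated $\oplus$ and $\ominus$. For size four, exactly $24-2=22$ of the permutations are separable.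

**Definition (cograph).** A graph is a cograph if it has no induced path on four vertices; equivalently, if it can be built from single vertices by iterated disjoint unions and joins. Of the $64$ labeled graphs on four vertices, the $4!/2=12$ labeled paths are excluded and $52$ remain.

We write $\mathrm{LIS}(\sigma)$ for the length of the longest increasing subsequence, $\mathrm{LCL}(G)$ and $\mathrm{LIN}(G)$ for the sizes of the largest clique and the largest independent set, and $\mathrm{LHS}(G)=\max\{\mathrm{LCL}(G),\mathrm{LIN}(G)\}$.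

**Definition (signed excursion).** Let $p\in(0,1)$ and let $e$ be a standard Brownian excursion on $[0,1]$. Attach to each of its countably many local minima an independent sign, $\oplus$ with probability $p$ and $\ominus$ with probability $1-p$. Almost surely, for Lebesgue-a.e. pair $s<t$, the minimum of $e$ on $[s,t]$ is attained at a unique local minimum; its sign is called the sign of $\{s,t\}$.

**Definition (Brownian separable permuton).** Write $s\lhd t$ if either $s<t$ and the sign of $\{s,t\}$ is $\oplus$, or $s>t$ and the sign is $\ominus$. Put $\psi(t)=\mathrm{Leb}\{s\in[0,1]:s\lhd t\}$ and $\bm{\mu}_p=(\mathrm{id},\psi)_*\mathrm{Leb}$, a random probability measure on $[0,1]^2$. Given $\bm\mu_p$, sample $n$ i.i.d. points from it; a.s. their $x$-coordinates are distinct and so are their $y$-coordinates. $\mathrm{Perm}(\bm\mu_p,n)$ is the permutation $\sigma$ such that, in the order of $x$-coordinates, the $i$-th point has the $\sigma(i)$-th smallest $y$-coordinate.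

**Definition (Brownian cographon).** With the same signed excursion, put $\bm W_p(x,y)=1$ if the sign of $\{x,y\}$ is $\oplus$ and $0$ if it is $\ominus$. $\mathrm{Graph}(\bm W_p,n)$ has vertex set $\{1,\dots,n\}$ and an edge $ij$ ($i\ne j$) if and only if $\bm W_p(U_i,U_j)=1$, where $U_1,\dots,U_n$ are i.i.d. uniform on $[0,1]$, independent of everything else.

For an example, let $u_1<u_2<u_3$ be the three sample points in order, and suppose that the minimum of $e$ between $u_1$ and $u_2$ is lower than the one between $u_2$ and $u_3$, that the lower one has sign $\ominus$ and the higher one has sign $\oplus$. Then $\{u_1,u_2\}$ and $\{u_1,u_3\}$ have sign $\ominus$ and $\{u_2,u_3\}$ has sign $\oplus$. So $u_2\lhd u_3\lhd u_1$. The sampled permutation is $312=1\ominus(1\oplus1)$ (Section 4 proves that $\psi$ orders the sample as $\lhd$ does), and the graph has a single edge.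

"$Y_n=n^{d+o(1)}$ with probability tending to $1$" means that $P(n^{d-\eta}\le Y_n\le n^{d+\eta})\to1$ for every $\eta>0$.

The problem comes from Jacopo Borga, William Da Silva, Ewain Gwynne, "Power-law bounds for increasing subsequences in Brownian separable permutons and homogeneous sets in Brownian cographons", arXiv:2303.17030 (2023). For context: there are explicit constants $\frac12<\alpha_*(1/2)\le\beta^*(1/2)<1$, approximately $0.812$ and $0.975$, such that for $\alpha<\alpha_*(1/2)$ and $\beta>\beta^*(1/2)$ each of $\mathrm{LIS}(\mathrm{Perm}(\bm\mu_{1/2},n))$, $\mathrm{LCL}(\mathrm{Graph}(\bm W_{1/2},n))$, $\mathrm{LIN}(\mathrm{Graph}(\bm W_{1/2},n))$ lies in $[n^\alpha,n^\beta]$ with probability tending to $1$. The standing hypothesis is that there is a deterministic exponent $d(1/2)$ such that each of these three quantities is $n^{d(1/2)+o(1)}$ with probability tending to $1$; then necessarily $d(1/2)\in[\alpha_*(1/2),\beta^*(1/2)]$. Let $\sigma_n$ be a uniform separable permutation of size $n$ and $G_n$ a uniform labeled cograph on $\{1,\dots,n\}$. Prove or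 disprove: with probability tending to $1$, $\mathrm{LIS}(\sigma_n)=n^{d(1/2)+o(1)}$ and $\mathrm{LHS}(G_n)=n^{d(1/2)+o(1)}$.

The statement is true. Let $\theta_1\in(\frac12,1)$ be the unique solution of $\Gamma(1-\theta)^2=-\Gamma(1-2\theta)$; uniqueness is part of Lemma 1 below. Numerically $\frac1{2\theta_1}\approx0.815$, a value that the proof does not use.

**Theorem 1.** Necessarily $d(1/2)=\frac1{2\theta_1}$, and with probability tending to $1$, $\mathrm{LIS}(\sigma_n)=n^{d(1/2)+o(1)}$ and $\mathrm{LHS}(G_n)=n^{d(1/2)+o(1)}$.

**Theorem 2.**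
1. Let $d=\frac1{2\theta_1}$. For $Y_n$ any of $\mathrm{LIS}(\sigma_n),\mathrm{LCL}(G_n),\mathrm{LIN}(G_n),\mathrm{LHS}(G_n)$ and all $n\ge2$,
$$P(Y_n<yn^d)\le Cy^{2\theta_1}\ (y>0),\qquad P(Y_n\ge yn^d)\le Cy^{-\theta_1}(1+\log y)\ (y\ge1).$$
2. For $p\in(0,1)$ let $\theta(p)\in(\frac12,1)$ be the solution of $-\frac{\Gamma(1-\theta)^2}{\Gamma(1-2\theta)}=\frac{1-p}p$ and $d(p)=\frac1{2\theta(p)}$. Then $d(p)$ is continuous and strictly increasing, with limits $\frac12$ at $0^+$ and $1$ at $1^-$. The bounds of item 1 with $(\theta(p),d(p))$ hold for $\mathrm{LIS}(\mathrm{Perm}(\bm\mu_p,n))$ and $\mathrm{LCL}(\mathrm{Graph}(\bm W_p,n))$. With $p$ replaced by $1-p$ they hold for $\mathrm{LIN}(\mathrm{Graph}(\bm W_p,n))$.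

The proof does not use the standing hypothesis; it proves it. Throughout, $C,c,c'>0$ are constants that may change from line to line and depend only on the offspring laws introduced next (so on $p$ in Theorem 2.2). We write [FS] for Flajolet–Sedgewick, *Analytic Combinatorics* (2009).

## 3. Alternating two-type trees

All three models will turn out to be one kind of random tree, conditioned on its number of leaves.

Let $\xi^+,\xi^-$ be laws on $\{0,2,3,\dots\}$. Put $p_k^\pm=P(\xi^\pm=k)$, $q_\pm=p_0^\pm$, $\varphi_\pm(w)=\sum_{k\ge2}p_k^\pm w^k$, $P_\pm=q_\pm+\varphi_\pm$, $m_\pm=\varphi_\pm'(1)$, $v_\pm=\varphi_\pm''(1)$. So $m_\pm$ is the mean number of children and $v_\pm=E[\xi^\pm(\xi^\pm-1)]$. We assume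

**(H)** $q_\pm>0$, $p_2^\pm>0$, the series $\varphi_\pm$ have radius of convergence $>1$, and $m_+m_-=1$.

**Definition (alternating tree and its value).** For $\varepsilon=\pm$ let $T^\varepsilon$ be the random plane tree whose root has type $\varepsilon$, whose types alternate with height, and in which each vertex of type $\pm$ independently has a number of children with law $\xi^\pm$. Let $|t|$ be the number of leaves of $t$, let $X_\pm=|T^\pm|$, and let $T_n^\varepsilon$ be $T^\varepsilon$ conditioned on $|T^\varepsilon|=n$. The value $L$ is defined recursively: a leaf has value $1$, an internal $+$ vertex has the sum of its children's values, an internal $-$ vertex has their maximum; $L(t)$ is the value of the root. Put $L_\pm=L(T^\pm)$.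

Every second generation of $T^\varepsilon$ is a Galton–Watson process with mean $m_+m_-=1$ and positive probability of no offspring, so $T^\varepsilon$ is a.s. finite. The conditioning makes sense: binary trees show that $P(X_\pm=n)>0$ for every $n\ge1$. Values never decrease toward the root, so $L(t)\ge L(t')\ge1$ for every subtree $t'$ formed by a vertex and its descendants. With two leaves there is one tree, and $L(T_2^+)=2$, $L(T_2^-)=1$.

The only parameter of the offspring laws that will matter for exponents is
$$\rho=\frac{v_-m_+^2}{v_+m_-}>0.$$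
If $\xi^+=\xi^-$, then $m_+=m_-=1$ and $\rho=1$.

## 4. The three models as conditioned alternating trees

**(a) Uniform separable permutations.** A separable permutation of size $\ge2$ is either a direct sum or a skew sum, not both. Decompose it into the maximal number of blocks under that operation; each block has size $1$ or decomposes under the other one. Iterating, for $n\ge2$ separable permutations of size $n$ are in bijection with plane trees with $n$ leaves whose internal vertices have $\ge2$ children and carry signs alternating along edges. (For $n=3$ these are the six trees of Section 1.) As in Section 1, $\mathrm{LIS}$ is $L$ of the tree, and given the root sign $\varepsilon$ the tree is uniform.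

Let $y=1-\frac1{\sqrt2}$ and $p_k=y^{k-1}$ for $k\ge2$. Then $\sum_{k\ge2}p_k=\frac y{1-y}=\sqrt2-1$, so $q=2-\sqrt2>0$, and $\sum_{k\ge2}kp_k=(1-y)^{-2}-1=1$. In a tree with $n$ leaves the numbers of children $d_v$ of the internal vertices satisfy $\sum_v(d_v-1)=n-1$, so its probability is $q^n\prod_vy^{d_v-1}=q^ny^{n-1}$, which depends only on $n$. Hence, given root sign $\varepsilon$, $\mathrm{LIS}(\sigma_n)$ has the law of $L(T_n^\varepsilon)$ with $\xi^+=\xi^-=\xi$. The radius of convergence is $1/y>1$, so (H) holds, and $\rho=1$.

**(b) Uniform labeled cographs.** A cograph with at least two vertices is exactly one of these: disconnected, or with disconnected complement. Splitting into components of the graph or of its complement, alternately, gives for $n\ge2$ a bijection between labeled cographs and cotrees: non-plane trees with $n$ labeled leaves, internal vertices with $\ge2$ children and alternating signs ($\oplus$ for join, $\ominus$ for union). Two vertices are adjacent if and only if their MRCA is $\oplus$.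

A leaf-labeled tree has exactly $\prod_vd_v!$ plane embeddings, because the labels rule out symmetries; a plane tree has $n!$ leaf labelings. So, if we embed uniformly at random and forget the labels, then given the root sign the plane tree has probability proportional to $\prod_v1/d_v!$. (Check with $n=3$ and root $\oplus$: weights $\frac16,\frac14,\frac14$, so the star has probability $\frac14$; indeed one of the four connected graphs on three labeled vertices is the triangle.)

Let $y=\ln2$ and $p_k=y^{k-1}/k!$ for $k\ge2$. Then $\sum_{k\ge2}p_k=\frac{e^y-1-y}{y}=\frac{1-\ln2}{\ln2}$, $q=2-\frac1{\ln2}>0$, $\sum_{k\ge2}kp_k=e^y-1=1$, and a tree with $n$ leaves has probability $q^ny^{n-1}\prod_v\frac1{d_v!}$. So the tree is $T_n^\varepsilon$ with $\xi^\pm=\xi$; (H) holds and $\rho=1$. A clique is a set of leaves all of whose pairwise MRCAs are $\oplus$, so $\mathrm{LCL}=L$. Likewise $\mathrm{LIN}$ is $L$ with the two type names exchanged, and everything below applies to it equally.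

**(c) $\mathrm{Perm}(\bm\mu_p,n)$ and $\mathrm{Graph}(\bm W_p,n)$, $n\ge2$.** We pass from the excursion to a binary tree, identify the permutation, and then contract.

**Step c1: a binary tree from the sample.** Let $U_{(1)}<\dots<U_{(n)}$ be the ordered uniform sample. A.s. the minimum of $e$ on each $[U_{(i)},U_{(i+1)}]$ is attained at a unique interior point, which is a local minimum, and the $n-1$ minimal values are distinct. Splitting recursively at the smallest of these values gives a plane binary tree with $n$ leaves. It is uniform among all such trees. Indeed, by Le Gall (*Probab. Surveys* 2 (2005), Thm 2.11; originally PTRF 96 (1993)), the marked tree spanned by $U_{(1)},\dots,U_{(n)}$ in the tree coded by $e$ has a density with respect to (counting measure on binary plane shapes) $\otimes$ (Lebesgue measure on the $2n-1$ edge lengths), and this density is a function of the total length only; integrating out the lengths gives every shape the same mass. Given $e$ and the sample, the signs of the $n-1$ distinct local minima are i.i.d. The minimum of $e$ on $[U_{(i)},U_{(j)}]$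 is the smallest of the intermediate minima, so the sign of $\{U_{(i)},U_{(j)}\}$ is the sign of the MRCA of the leaves $i,j$.

**Step c2: the permutation is read from the signs.** On the sample, $\lhd$ is the left-to-right order of the leaves after exchanging the two children at each $\ominus$ node, so it is a.s. a total order. Apply this with sample size $3$ and use Fubini: a.s., for a.e. $(t,u)$ with $t\lhd u$, and for a.e. $s$, $s\lhd t$ implies $s\lhd u$; so $\psi(t)\le\psi(u)$. Hence a.s. $U_i\lhd U_j$ implies $\psi(U_i)\le\psi(U_j)$, with strict inequality because the $y$-coordinates are a.s. distinct. So for $U_i<U_j$ we have $\psi(U_i)<\psi(U_j)$ if and only if the sign of $\{U_i,U_j\}$ is $\oplus$. Consequently $\mathrm{LIS}(\mathrm{Perm}(\bm\mu_p,n))$ and $\mathrm{LCL}(\mathrm{Graph}(\bm W_p,n))$ are both distributed as the maximal size of a set of leaves of the signed binary tree with all pairwise MRCAs $\oplus$, that is, as $L$ (sum at $\oplus$, max at $\ominus$). Exchanging the signs, $\mathrm{LIN}(\mathrm{Graph}(\bm W_p,n))$ has the law of $\mathrm{LCL}(\mathrm{Graph}(\bm W_{1-p},n))$.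

**Step c3: contraction makes the signs alternate.** Contract all edges joining internal nodes of equal sign. This leaves $L$ unchanged, since iterated sums are sums and iterated maxima are maxima. A contracted node with $k$ children comes from $\mathrm{Cat}_{k-1}$ binary trees with $k-1$ internal nodes, where $\mathrm{Cat}_j$ is the Catalan number. So given the root sign, the alternating tree has probability proportional to
$$\prod_{\oplus}p^{d_v-1}\mathrm{Cat}_{d_v-1}\prod_{\ominus}(1-p)^{d_v-1}\mathrm{Cat}_{d_v-1}.$$

**Step c4: offspring laws with these weights.** Put $Y_+=\frac{1+p}4$, $Y_-=\frac{2-p}4$ and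
$$p_k^+=\frac{p^{k-1}\mathrm{Cat}_{k-1}Y_-^k}{Y_+},\qquad p_k^-=\frac{(1-p)^{k-1}\mathrm{Cat}_{k-1}Y_+^k}{Y_-}\quad(k\ge2),\qquad q_\pm=\frac1{4Y_\pm}.$$
Let $\mathcal C(x)=\sum_{k\ge1}\mathrm{Cat}_{k-1}x^k=\frac{1-\sqrt{1-4x}}2$, so that $\varphi_+(w)=\frac{\mathcal C(pY_-w)-pY_-w}{pY_+}$. At $x=pY_-$ we have $1-4x=1-2p+p^2=(1-p)^2$, $\mathcal C(x)=\frac p2$ and $\mathcal C(x)-x=\frac{p^2}4$, so $\varphi_+(1)=\frac p{4Y_+}=\frac p{1+p}=1-q_+$: this is a probability law. The radius of convergence of $\varphi_+$ is $\frac1{4pY_-}=\frac1{p(2-p)}>1$. Since $\mathcal C'(x)=(1-4x)^{-1/2}=\frac1{1-p}$ and $\mathcal C''(x)=2(1-4x)^{-3/2}=\frac2{(1-p)^3}$,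
$$m_+=\frac{Y_-}{Y_+}(\mathcal C'(x)-1)=\frac{Y_-}{Y_+}\cdot\frac p{1-p},\qquad v_+=\frac{pY_-^2}{Y_+}\mathcal C''(x)=\frac{2pY_-^2}{Y_+(1-p)^3}.$$
The $-$ quantities follow by exchanging $p\leftrightarrow1-p$ and $Y_+\leftrightarrow Y_-$. So $m_+m_-=1$, (H) holds, and, using $1/m_-=m_+$,
$$\rho=\frac{v_-m_+^3}{v_+}=\frac{2(1-p)Y_+^2}{Y_-p^3}\cdot\frac{Y_-^3p^3}{Y_+^3(1-p)^3}\cdot\frac{Y_+(1-p)^3}{2pY_-^2}=\frac{1-p}p.$$
In $P(T^\varepsilon=t)$ each vertex contributes a factor $Y_{\text{type}}^{-1}$, and each non-root vertex contributes $Y_{\text{type}}$ in its parent's factor. So a tree with $n$ leaves has probability $4^{-n}Y_\varepsilon^{-1}$ times the product of the weights of Step c3. Hence, given root sign $\varepsilon$, the contracted tree is $T_n^\varepsilon$. For $p=\frac12$ we get $\rho=1$. (Check with $p=\frac12$, $n=3$, root $\oplus$: the weights are $\frac12,\frac14,\frac14$, in agreement with Section 1, where each sign configuration with root $\oplus$ has the same mass.)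

So in models (a), (b), and (c) with $p=\frac12$ the offspring laws differ but $\rho=1$ in all three.

## 5. The gain of a sum against the loss of a maximum

Look first at the unconditioned tree, where $L$ satisfies a recursion: $L_-$ is a maximum of $\xi^-$ copies of $L_+$, and $L_+$ is a sum of $\xi^+$ copies of $L_-$. The first thing to try is a power tail $P(L_-\ge x)\approx x^{-s}$ with $0<s<1$. For heavy tails, a sum is large when one term is large, so $P(L_+\ge x)\approx m_+x^{-s}$, and then $P(L_-\ge x)\approx m_-m_+x^{-s}=x^{-s}$. This is consistent for every $s$, because $m_+m_-=1$. To first order the recursion gives no information, and the exponent must be decided at second order.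

There is a convenient family of laws on which the second order can be calculated. For $s\in(0,1)$ the function $1-(1-z)^s$ is the generating function of the law
$$\mathrm{sib}_s(n)=\frac{s(1-s)(2-s)\cdots(n-1-s)}{n!},\qquad n\ge1,$$
with total mass $1$ (put $z=1$). For $s=\frac12$ it starts $\frac12,\frac18,\frac1{16}$. If $Z,Z_1,Z_2$ are independent with this law and $t_n=P(Z>n)$, then $\sum_nt_nz^n=\frac{1-(1-(1-z)^s)}{1-z}=(1-z)^{s-1}$. We use, for real $s$, the standard expansion
$$[z^n](1-z)^{s-1}=\frac{\Gamma(n+1-s)}{\Gamma(1-s)\,n!}=\frac{n^{-s}}{\Gamma(1-s)}+O(n^{-s-1}),\tag{1}$$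
where $1/\Gamma$ is the entire function, with $1/\Gamma(0)=0$ (when $1-s\in\{0,-1,\dots\}$ the coefficients vanish for large $n$, and both sides agree with the last expression read that way). Now compare two copies. With $W=(1-z)^s$,
$$P(Z_1+Z_2>n)=[z^n]\frac{1-(1-W)^2}{1-z}=2t_n-[z^n](1-z)^{2s-1},\qquad P(\max(Z_1,Z_2)>n)=2t_n-t_n^2.$$
By (1), relative to "one big term" the sum gains $-\frac{n^{-2s}}{\Gamma(1-2s)}$ and the maximum loses $\frac{n^{-2s}}{\Gamma(1-s)^2}$, up to smaller terms. The gain is positive exactly when $s>\frac12$. The ratio of gain to loss is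
$$\lambda(s)=-\frac{\Gamma(1-s)^2}{\Gamma(1-2s)}.$$
The sums at $+$ vertices and the maxima at $-$ vertices should balance when this ratio equals a weight that depends on the offspring laws. Lemma 4 below shows that the weight is $\rho$. First we solve $\lambda(\theta)=\rho$; a two-variable version of $\lambda$ will be essential later.

**Lemma 1.** For $s,t\in(0,1)$ put $B(s,t)=-\frac{\Gamma(1-s)\Gamma(1-t)}{\Gamma(1-s-t)}$. Then $B$ is continuous on $(0,1)^2$ and strictly increasing in each variable. Hence $\lambda(s)=B(s,s)$ is continuous and strictly increasing, $\lambda(\frac12)=0$, $\lambda(1^-)=\infty$, and for each $\rho>0$ there is a unique $\theta=\theta(\rho)\in(\frac12,1)$ with $\lambda(\theta)=\rho$. Moreover $\theta(\cdot)$ is a continuous increasing bijection $(0,\infty)\to(\frac12,1)$.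

*Proof.* The aim is an integral formula in which monotonicity is visible. Let
$$J(s,t)=\int_0^1y^{-t-1}\big((1-y)^{-s}-1\big)\,dy.$$
Near $y=0$ the bracket is of order $y$, and near $y=1$ the function $(1-y)^{-s}$ is integrable, so $J$ converges and is analytic in $t$ for $\Re t<1$. For real $t<0$ the two terms may be integrated separately, and the Beta integral gives $J=\frac{\Gamma(-t)\Gamma(1-s)}{\Gamma(1-s-t)}+\frac1t$. Since $t\Gamma(-t)=-\Gamma(1-t)$, this says
$$tJ(s,t)-1=-\frac{\Gamma(1-t)\Gamma(1-s)}{\Gamma(1-s-t)}.$$
Both sides are analytic in $\Re t<1$, so $tJ-1=B(s,t)$ on $(0,1)^2$. For $0<y<1$ the integrand is positive and strictly increasing in $s$ and in $t$. So for $t\in(0,1)$, $J$ is positive and strictly increasing in both variables, and so is $tJ-1$.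

Continuity is clear from the formula for $B$, and $\lambda(\frac12)=0$ since $1/\Gamma(0)=0$. As $\epsilon\to0^+$, $\Gamma(\epsilon)\sim\epsilon^{-1}$ and $\Gamma(-1+2\epsilon)\sim-\frac1{2\epsilon}$, so $\lambda(1-\epsilon)=-\Gamma(\epsilon)^2/\Gamma(-1+2\epsilon)\sim\epsilon^{-2}\cdot2\epsilon\to\infty$. The remaining claims follow, $\theta(\cdot)$ being the inverse of a continuous strictly increasing bijection $(\frac12,1)\to(0,\infty)$. $\square$

From now on fix $\theta=\theta(\rho)$ and $d=\frac1{2\theta}\in(\frac12,1)$. Everything rests on the following two statements.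

**Theorem A.** Under (H), $c\,x^{-\theta}\le P(L_\pm\ge x)\le C\,x^{-\theta}$ for all $x\ge1$.

**Theorem B.** Under (H), for $\varepsilon=\pm$ and $n\ge2$,
$$P(L(T_n^\varepsilon)<yn^d)\le Cy^{2\theta}\ (y>0),\qquad P(L(T_n^\varepsilon)\ge yn^d)\le Cy^{-\theta}(1+\log y)\ (y\ge1).$$

## 6. Comparison for the sum–max recursion

To turn a calculation with explicit laws into bounds for $L_-$, we use that the recursion is monotone. Recall that $\nu\le\nu'$ in stochastic order means $\nu[x,\infty)\le\nu'[x,\infty)$ for all $x$; equivalently, variables $Z\le Z'$ with these laws can be constructed together. For a law $\nu$ on $[0,\infty)$ let $\mathsf S(\nu)$ be the law of $\sum_{j\le\xi^+}Z_j$ (replaced by $1$ if $\xi^+=0$) and $\mathsf M(\nu)$ the law of $\max_{j\le\xi^-}Z_j$ (replaced by $1$ if $\xi^-=0$), where the $Z_j$ are i.i.d. with law $\nu$, independent of $\xi^\pm$. Put $\Phi=\mathsf M\circ\mathsf S$. Using coupled variables one sees that $\Phi$ is monotone. If $\nu_\pm$ is the law of $L_\pm$, then $\nu_+=\mathsf S(\nu_-)$ and $\nu_-=\Phi(\nu_-)$.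

We identify a law with its tail function $g(x)=\nu[x,\infty)$ and write $a(x)=P(L_-\ge x)$. So $\Phi(a)=a$.

**Lemma 2.** If $\Phi(g)\le g$ everywhere, then $a\le g$. If $\Phi(g)\ge g$ everywhere, then $a\ge g$.

*Proof.* Let $\nu$ be the law with tail $g$. $\Phi^k(\nu)$ is the law of the root value of $T^-$ when the vertices at height $2k$, which are all of type $-$, receive i.i.d. values with law $\nu$ and the tree above that height is ignored. This value equals $L(T^-)$ if the height of $T^-$ is $<2k$. Since $T^-$ is a.s. finite, $\Phi^k(\nu)\to\nu_-$ in total variation. If $\Phi(g)\le g$, monotonicity gives $\Phi^k(g)\le g$ for all $k$; let $k\to\infty$. The second case is identical. $\square$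

An asymptotic calculation gives such inequalities only for large $x$. The next lemma allows us to patch: at a given $x$, it is enough that $g$ is already on the right side of $a$.

**Lemma 3.** If for every $x$ either $g(x)\ge a(x)$ or $\Phi(g)(x)\le g(x)$, then $a\le g$. If for every $x$ either $g(x)\le a(x)$ or $\Phi(g)(x)\ge g(x)$, then $a\ge g$.

*Proof.* For the first claim, $h=\min(g,a)$ is a tail function, and $\Phi(h)\le\min(\Phi(g),\Phi(a))=\min(\Phi(g),a)$. Where $\Phi(g)(x)\le g(x)$, this gives $\Phi(h)(x)\le\min(g(x),a(x))=h(x)$. Where $g(x)\ge a(x)$, we have $h(x)=a(x)\ge\Phi(h)(x)$. So $\Phi(h)\le h$ everywhere, and Lemma 2 gives $a\le h\le g$. The second claim is the same with $h=\max(g,a)$ and all inequalities reversed. $\square$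

## 7. The second-order expansion, and where a pure power gets stuck

Let $0<s\le s'<1$, $c_1>0$, $c_2\in\mathbb R$, and suppose that $\zeta=1-W$ with
$$W(z)=c_1(1-z)^s+c_2(1-z)^{s'}$$
is the generating function of a random variable $Z$ with values in $\{1,2,\dots\}$. Put
$$t_n=P(Z>n),\qquad b_n=P\Big(\sum_{j\le\xi^+}Z_j>n\Big)\ (\text{empty sum }0),\qquad a_n=1-P_-(1-b_n).$$
Thus $a_n$ is the probability that a maximum of $\xi^-$ independent such sums exceeds $n$ (empty maximum $0$): it is one step of the recursion, without the rule for leaves. We want the sign of $a_n-t_n$.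

**Lemma 4.** As $n\to\infty$,
$$a_n=t_n-\frac{m_-v_+}2\Big\{[z^n]\frac{W^2}{1-z}+\rho\,t_n^2\Big\}+O(n^{-3s}).$$

*Proof.* **Step 1: expand the sum.** We have $\sum t_nz^n=\frac W{1-z}$ and $\sum b_nz^n=\frac{1-P_+(1-W)}{1-z}$. Let $R>1$ be less than the radius of convergence of $\varphi_+$. Then $1-P_+(1-w)=m_+w-\frac{v_+}2w^2+w^3k(w)$ with $k$ analytic on a neighborhood of $\{|1-w|\le R\}$.

**Step 2: control the remainder by singularity analysis.** We need $1-W$ to stay in the disc of radius $R$ on a domain slightly larger than the unit disc. Let $\Delta=\{|z|<1+\eta\}\setminus[1,1+\eta)$ with $0<\eta\le1$; the powers of $1-z$ are analytic there. For $|z|\le1$, $|1-W(z)|=|\zeta(z)|\le1$. For $z=re^{i\phi}\in\Delta$ with $r>1$, integrate along the radius from $e^{i\phi}$, using $|1-r'e^{i\phi}|\ge r'-1$: for $\tau\in(0,1)$,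
$$\big|(1-z)^\tau-(1-e^{i\phi})^\tau\big|\le\int_1^r\tau(r'-1)^{\tau-1}\,dr'=(r-1)^\tau\le\eta^\tau.$$
So $|1-W|\le1+c_1\eta^s+|c_2|\eta^{s'}<R$ on $\Delta$ if $\eta$ is small. Hence $W^3k(W)/(1-z)$ is analytic in $\Delta$, and since $|W|\le C|1-z|^s$ there, it is $O(|1-z|^{3s-1})$. By the transfer theorem ([FS], Thm VI.3: a function analytic in such a domain and $O(|1-z|^{-\alpha})$ there, $\alpha$ real, has coefficients $O(n^{\alpha-1})$), its coefficients are $O(n^{-3s})$. Thus
$$b_n=m_+t_n-\tfrac{v_+}2[z^n]\tfrac{W^2}{1-z}+O(n^{-3s}).$$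

**Step 3: expand the maximum.** By (1), $t_n=O(n^{-s})$ and $[z^n]\frac{W^2}{1-z}=O(n^{-2s})$. So $b_n=O(n^{-s})$ and $b_n^2=m_+^2t_n^2+O(n^{-3s})$. Then $a_n=m_-b_n-\frac{v_-}2b_n^2+O(b_n^3)$. Insert Step 2 and use $m_+m_-=1$ and $v_-m_+^2=m_-v_+\rho$. $\square$

Try a pure power: $c_1=1$, $c_2=0$, so that $Z$ has law $\mathrm{sib}_s$. By (1) the brace in Lemma 4 is
$$n^{-2s}\Big[\frac1{\Gamma(1-2s)}+\frac\rho{\Gamma(1-s)^2}\Big]+O(n^{-2s-1})=n^{-2s}\,\frac{\rho-\lambda(s)}{\Gamma(1-s)^2}+O(n^{-2s-1}).$$
If $s<\theta$ then $\lambda(s)<\rho$ and $a_n<t_n$ for large $n$; if $s>\theta$ then $a_n>t_n$ for large $n$. With the patching of Section 8 this gives $c\,x^{-s'}\le a(x)\le C\,x^{-s}$ for each fixed pair $s<\theta<s'$ in $(0,1)$, so the exponent of the tail is $\theta$. But Theorem A asks for $s=\theta$ exactly, and there the leading term vanishes. What is left is $a_n-t_n=O(n^{-3\theta})+O(n^{-2\theta-1})$, and the estimate says nothing about its sign. Without a sign, Lemma 3 cannot be applied. This is the obstacle.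

The way around is to add a second, smaller power $(1-z)^{\theta+\delta}$. The square $W^2$ and the square $t_n^2$ then each have a cross term of order $n^{-2\theta-\delta}$, and the strict monotonicity of $B$ in its second variable says that the two cross terms do not cancel. If $\delta$ is small, this order dominates all errors, and the sign of $c_2$ chooses between $a_n<t_n$ and $a_n>t_n$.

## 8. Two powers: proof of Theorem A

**Step 1: choose the two laws.** Let $\delta=\frac{1-\theta}2$. Since $\theta\in(\frac12,1)$,
$$\theta+\delta<1,\qquad\delta<\theta,\qquad2\delta<1,\qquad2\theta+2\delta=1+\theta<3\theta.$$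
Let $Z$ have generating function $\zeta=1-W$ with
$$W(z)=c_1(1-z)^\theta+c_2(1-z)^{\theta+\delta},\qquad(c_1,c_2)=(\tfrac12,\tfrac12)\ \text{ or }\ (2,-1).$$
In the first case $Z$ has the mixture of $\mathrm{sib}_\theta$ and $\mathrm{sib}_{\theta+\delta}$ with weights $\frac12,\frac12$. In the second case the weights are $2\,\mathrm{sib}_\theta(n)-\mathrm{sib}_{\theta+\delta}(n)$. Their total mass is $1$, and they are positive because
$$\frac{\mathrm{sib}_{\theta+\delta}(n)}{\mathrm{sib}_\theta(n)}=\frac{\theta+\delta}\theta\prod_{j=1}^{n-1}\frac{j-\theta-\delta}{j-\theta}\le\frac{\theta+\delta}\theta<2.$$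
In both cases $t_n=P(Z>n)>0$ for all $n$.

**Step 2: the sign of $a_n-t_n$.** We claim that there is $\kappa>0$, the same for both choices, with
$$a_n-t_n=c_1c_2\,\kappa\,n^{-2\theta-\delta}(1+o(1)).\tag{2}$$
Apply Lemma 4 with $s=\theta$, $s'=\theta+\delta$. We have $W^2=c_1^2(1-z)^{2\theta}+2c_1c_2(1-z)^{2\theta+\delta}+c_2^2(1-z)^{2\theta+2\delta}$ and $t_n=\frac{c_1n^{-\theta}}{\Gamma(1-\theta)}+\frac{c_2n^{-\theta-\delta}}{\Gamma(1-\theta-\delta)}+O(n^{-\theta-1})$. So by (1) the brace equals
$$c_1^2n^{-2\theta}\Big[\frac1{\Gamma(1-2\theta)}+\frac\rho{\Gamma(1-\theta)^2}\Big]+2c_1c_2n^{-2\theta-\delta}\Big[\frac1{\Gamma(1-2\theta-\delta)}+\frac\rho{\Gamma(1-\theta)\Gamma(1-\theta-\delta)}\Big]+O(n^{-2\theta-2\delta}),$$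
where the errors $O(n^{-2\theta-1})$ have been absorbed because $2\delta<1$. The first bracket is $\frac{\rho-\lambda(\theta)}{\Gamma(1-\theta)^2}=0$. The second is
$$\frac{\rho-B(\theta,\theta+\delta)}{\Gamma(1-\theta)\Gamma(1-\theta-\delta)}<0,$$
because $B(\theta,\theta+\delta)>B(\theta,\theta)=\rho$ by Lemma 1. The error $O(n^{-3\theta})$ of Lemma 4 is also $O(n^{-2\theta-2\delta})$. As $m_-v_+>0$, (2) follows with $\kappa=m_-v_+\frac{B(\theta,\theta+\delta)-\rho}{\Gamma(1-\theta)\Gamma(1-\theta-\delta)}$.

**Step 3: from $Z$ to a tail function.** For $x_0>0$ let $g(x)=P(x_0Z\ge x)$. For $x>0$ we have $g(x)=t_n$ with $n=\lceil x/x_0\rceil-1$. For $x>1$ the value $1$ given to childless vertices is $<x$, so it contributes to $P(\cdot\ge x)$ neither when $\mathsf S$ nor when $\mathsf M$ is applied, just like an empty sum or maximum with value $0$. Sum and max are homogeneous, so $\Phi(g)(x)=a_n$ for $x>1$, with the same $n$. Also $t_n\sim c_1n^{-\theta}/\Gamma(1-\theta)$ and $t_n>0$, so $g(x)$ lies between two positive multiples of $x^{-\theta}$ on $[1,\infty)$.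

**Step 4: upper bound for $a$.** Take $(c_1,c_2)=(2,-1)$; by (2) there is $n_1$ with $a_n\le t_n$ for $n\ge n_1$. Since $a(x)\to0$, choose $x_0\ge1$ with $a(x_0)\le t_{n_1}$. We check the hypothesis of Lemma 3.

- If $x\le x_0$, then $g(x)=1\ge a(x)$, as $Z\ge1$.
- If $x_0<x\le(n_1+1)x_0$, then $n\le n_1$ and $g(x)=t_n\ge t_{n_1}\ge a(x_0)\ge a(x)$.
- If $x>(n_1+1)x_0$, then $x>1$, $n\ge n_1$, and $\Phi(g)(x)=a_n\le t_n=g(x)$.

By Lemma 3, $a(x)\le g(x)\le Cx^{-\theta}$ for $x\ge1$.

**Step 5: lower bound for $a$.** Take $(c_1,c_2)=(\frac12,\frac12)$, $n_1$ with $a_n\ge t_n$ for $n\ge n_1$, and $x_0=\frac1{n_1+1}$. If $x\le1$, then $a(x)=1\ge g(x)$. If $x>1$, then $n\ge n_1$ and $\Phi(g)(x)=a_n\ge t_n=g(x)$. By Lemma 3, $a(x)\ge g(x)\ge cx^{-\theta}$ on $[1,\infty)$.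

**Step 6: the other type.** For $x>1$ the number $b(x)=P(L_+\ge x)$ satisfies $a(x)=E[1-(1-b(x))^{\xi^-}]$. Since $b\le1-(1-b)^k\le kb$ for $k\ge1$, we get $(1-q_-)\,b(x)\le a(x)\le m_-\,b(x)$, which gives both bounds for $L_+$. At $x=1$ they are trivial. This proves Theorem A. $\blacksquare$

## 9. Numbers of leaves

Now we must condition on $|T^\varepsilon|=n$. Dividing by the probability of this event is useless: Lemma 5 below shows that $P(X_\varepsilon=n)$ is of order $n^{-3/2}$, so $P(L(T_n^\varepsilon)\ge x)\le P(L_\varepsilon\ge x)/P(X_\varepsilon=n)\le Cx^{-\theta}n^{3/2}$, and this is small only for $x$ much larger than $n^{3/(2\theta)}=n^{3d}$, while $L\le n$ always and $3d>1$. We need a finer description of a tree with exactly $n$ leaves, given in Section 10, and for it local estimates of numbers of leaves.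

**Lemma 5.** $c\,n^{-3/2}\le P(X_\pm=n)\le C\,n^{-3/2}$ for all $n\ge1$.

*Proof.* By symmetry consider $X_+$. Splitting at the first two generations, $G_+(z)=Ez^{X_+}$ satisfies $G_+=F(z,G_+)$ with
$$F(z,w)=q_+z+\varphi_+\big(q_-z+\varphi_-(w)\big),\qquad G_+(0)=0.$$
We use [FS], Thm VII.3 (smooth implicit-function schema). Writing $F_{m,k}$ for the coefficient of $z^mw^k$, its hypotheses are as follows.

- $F$ is analytic in $|z|<R',|w|<S'$. This holds with $R'=S'=1+\eta$ for small $\eta$, as $q_-(1+\eta)+\varphi_-(1+\eta)\to1$ when $\eta\to0$ and $\varphi_+$ has radius of convergence $>1$.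
- The coefficients are nonnegative, $F_{0,0}=0$, $F_{0,1}\ne1$, and some $F_{m,k}$ with $k\ge2$ is positive. Here $F_{0,1}=0$, and the coefficient of $w^4$ in $F(0,w)=\varphi_+(\varphi_-(w))$ is at least $p_2^+(p_2^-)^2>0$.
- There are $0<r<R'$, $0<s<S'$ with $F(r,s)=s$ and $F_w(r,s)=1$. Take $r=s=1$: $F(1,1)=q_++\varphi_+(1)=1$ and $F_w(1,1)=m_+m_-=1$.

$G_+$ is the unique power series solution vanishing at $0$. All its coefficients $P(X_+=n)$, $n\ge1$, are positive (consider binary trees), so it is aperiodic. The theorem gives $P(X_+=n)\sim c_+n^{-3/2}$ with $c_+>0$. With positivity for each $n$, the claim follows. $\square$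

**Lemma 6.** If $S$ is a sum of $r\ge1$ independent variables, each with the law of $X_+$ or of $X_-$, then $P(S=n)\le C\min(r^{-2},rn^{-3/2})$ for all $n\ge1$.

The natural size of $S$ is $r^2$. The first bound says that no value has probability much above $r^{-2}$; the second says that for $n$ much larger than $r^2$, one summand does all the work.

*Proof.* **Step 1: the bound $r^{-2}$, by characteristic functions.** Let $X,X'$ be independent copies of $X_\pm$ and $\gamma(t)=Ee^{itX}$. For $|t|\le\pi$, by Lemma 5,
$$1-|\gamma(t)|^2=E[1-\cos t(X-X')]\ge\sum_{k\ge1}P(X'=1)P(X=k+1)(1-\cos kt)\ge c\sum_{k\ge1}k^{-3/2}(1-\cos kt)\ge c|t|^{1/2}.$$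
For the last inequality: if $0<|t|\le1$, use the terms $k\le1/|t|$ and $1-\cos kt\ge ck^2t^2$ for them, so that the sum is at least $ct^2\sum_{k\le1/|t|}k^{1/2}\ge c|t|^{1/2}$; if $1\le|t|\le\pi$, use $k=1$. So $|\gamma(t)|\le e^{-c|t|^{1/2}}$ for both types, with a common $c$, and
$$P(S=n)\le\frac1{2\pi}\int_{-\pi}^\pi e^{-cr|t|^{1/2}}\,dt\le Cr^{-2}.$$

**Step 2: a recursive inequality for the bound $rn^{-3/2}$.** For real $n>0$ and $r\ge1$ let $s_r(n)$ be the supremum of $P(S=m)$ over all integers $m\ge n$ and all such sums $S$ of $r$ variables; put $s_0(n)=0$. For $m\ge n$, writing $S=\sum_jX_j$ and $mP(S=m)=E[S;S=m]$,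
$$mP(S=m)=\sum_{j=1}^r\sum_{k\le m}kP(X_j=k)P(S-X_j=m-k).$$
Terms with $k>m/2$ contribute at most $Crm^{-1/2}$ in total, since $kP(X_j=k)\le Ck^{-1/2}$ and the probabilities $P(S-X_j=m-k)$ sum to at most $1$. For $k\le m/2$ we have $m-k\ge m/2$, so these terms contribute at most $r\sum_{k\le m/2}Ck^{-1/2}s_{r-1}(m/2)\le Crm^{1/2}s_{r-1}(m/2)$. (For $r=1$, $S-X_j=0\ne m-k$, in agreement with $s_0=0$.) Divide by $m$; the resulting bound does not increase with $m$, so
$$s_r(n)\le C\big(rn^{-3/2}+rn^{-1/2}s_{r-1}(n/2)\big).\tag{3}$$
For $r=1$, (3) is the claim.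

**Step 3: three insertions.** Each bound below also holds for $r=1$ by (3), so let $r\ge2$ when deriving it.

1. Insert $s_{r-1}\le C(r-1)^{-2}\le4Cr^{-2}$ from Step 1: $s_r(n)\le C(rn^{-3/2}+r^{-1}n^{-1/2})$ for all $r\ge1$.
2. Let $r\le2\sqrt n$. Insert item 1, for $r-1$ and $n/2$, in (3): $s_r(n)\le C(rn^{-3/2}+r^2n^{-2}+n^{-1})\le C(rn^{-3/2}+n^{-1})$, as $r^2n^{-2}\le4n^{-1}$.
3. Let $r\le\sqrt n$. Then $r-1\le\sqrt n\le2\sqrt{n/2}$, so item 2 applies to $s_{r-1}(n/2)$, and $s_r(n)\le C(rn^{-3/2}+r^2n^{-2}+rn^{-3/2})\le Crn^{-3/2}$, as $r^2n^{-2}\le rn^{-3/2}$.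

For $r\ge\sqrt n$ we have $r^{-2}\le rn^{-3/2}$, and Step 1 suffices. $\square$

## 10. The spine to a marked leaf

A uniformly marked leaf turns a tree into a spine from the root to that leaf, with independent trees hanging off it. Fix $\varepsilon$ and put $\varepsilon_j=\varepsilon(-1)^j$.

**Definition (spine tree).** For $h\ge1$ let $T^{(h)}$ be the random tree with a spine $v_0,\dots,v_h$ built as follows. For $j<h$, $v_j$ has type $\varepsilon_j$ and $k$ children with probability $kp_k^{\varepsilon_j}/m_{\varepsilon_j}$ ($k\ge2$), with $v_{j+1}$ a uniform one among them. The other $R_j=k-1\ge1$ children are roots of independent copies of $T^{\varepsilon_{j+1}}$, called hanging trees. The vertex $v_h$ is a leaf. All choices are independent.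

For a tree $t$ and a leaf $v$ of $t$ at height $h$, compare products: a spine vertex with $k$ children contributes $\frac{kp_k}{m}\cdot\frac1k=\frac{p_k}m$ to the spine tree and $p_k$ to $T^\varepsilon$; the leaf $v$ contributes $1$ and $q_{\varepsilon_h}$; all other vertices contribute equally. So
$$P(T^\varepsilon=t)=Q_h\,P\big((T^{(h)},v_h)=(t,v)\big),\qquad Q_h=q_{\varepsilon_h}\prod_{j<h}m_{\varepsilon_j}\le C,$$
since the product is $1$ for even $h$ and $m_\varepsilon$ for odd $h$. For example, if $t$ has two leaves, then $h=1$ and the identity reads $p_2^\varepsilon q_{-\varepsilon}^2=q_{-\varepsilon}m_\varepsilon\cdot\frac{2p_2^\varepsilon}{m_\varepsilon}\cdot\frac12\cdot q_{-\varepsilon}$.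

Sum over the $n$ leaves of $t$. In a tree with $n\ge2$ leaves every leaf has height in $[1,n-1]$, since each of its ancestors has another child, with at least one leaf below. With Lemma 5, for any event $\mathcal E$ on trees,
$$P(T_n^\varepsilon\in\mathcal E)=\frac1{nP(X_\varepsilon=n)}\sum_{h=1}^{n-1}Q_hP(T^{(h)}\in\mathcal E,|T^{(h)}|=n)\le Cn^{1/2}\sum_{h=1}^{n-1}P(T^{(h)}\in\mathcal E,|T^{(h)}|=n).\tag{4}$$

This also shows where $d=\frac1{2\theta}$ comes from. With $h$ spine vertices the hanging trees have about $h^2$ leaves together, so heights $h$ of order $\sqrt n$ should matter; then about $\sqrt n$ hanging trees have values with tail $x^{-\theta}$, and the largest of these values is of order $(\sqrt n)^{1/\theta}=n^d$. The difficulty in making this precise is that the event on the values and the event $|T^{(h)}|=n$ concern the same hanging trees. The remedy is to split the spine in two independent halves and to use one half for the value and the other for the size.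

Split $v_0,\dots,v_{h-1}$ into two groups by parity of the index. Each group has at least $(h-1)/2$ vertices, and at least $h/3$ if $h\ge2$. The data ($R_j$ and the hanging trees at $v_j$) of the two groups are independent. For group $i\in\{1,2\}$ let $D_i=\sum R_j$ be the number of its hanging trees, $S_i$ their total number of leaves, and $\Lambda_i$ the sum of their $L$-values. Then $|T^{(h)}|=1+S_1+S_2$, $D_i$ is at least the number of vertices of group $i$, and $ED_i\le Ch$, because $ER_j=v_{\varepsilon_j}/m_{\varepsilon_j}<\infty$. Conditionally on the $R_j$, $S_i$ is a sum of $D_i$ variables as in Lemma 6. So, for $n\ge2$,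
$$\sup_{k\ge n/4}P(S_i=k)\le Chn^{-3/2},\qquad\sup_kP(S_i=k)\le Ch^{-2}\ (h\ge2),\qquad P(|T^{(h)}|=n)\le C\min(h^{-2},hn^{-3/2}).\tag{5}$$
The first bound uses $E[D_i]\le Ch$ in $P(S_i=k)\le CE[D_i]k^{-3/2}$; if $h=1$, one group is empty with $S_i=0$, and the bound is trivial for it. The second uses $D_i\ge h/3$. The third uses all hanging trees together: their number is at least $h\ge1$ with mean at most $Ch$, their total number of leaves is $n-1$, and $n-1\ge n/2$.

## 11. Lower deviations in Theorem B

Let $x=yn^d$. If $x\le1$ the probability is $0$, since $L\ge1$. Let $x>1$.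

**Step 1: values in one group.** If $L(T^{(h)})<x$, all hanging trees have $L<x$. Each spine vertex carries at least one hanging tree, so by the lower bound in Theorem A, for one group this has probability at most
$$(1-cx^{-\theta})^{(h-1)/2}\le Ce^{-c'hx^{-\theta}},$$
where $x>1$ was used to replace $h-1$ by $h$.

**Step 2: size in the other group.** If $|T^{(h)}|=n$, then $S_1+S_2=n-1$, so some group has $S_i\ge\frac{n-1}2\ge\frac n4$. Condition on the other group $i'$: then $S_i$ must take the prescribed value $n-1-S_{i'}\ge\frac n4$. By independence and (5),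
$$P(L(T^{(h)})<x,|T^{(h)}|=n)\le\sum_iP(\text{all hanging trees of group }i'\text{ have }L<x)\sup_{k\ge n/4}P(S_i=k)\le Ce^{-c'hx^{-\theta}}hn^{-3/2}.$$

**Step 3: sum over heights.** For $\alpha>0$, $\sum_{h\ge1}he^{-\alpha h}=\frac{e^{-\alpha}}{(1-e^{-\alpha})^2}=\frac1{4\sinh^2(\alpha/2)}\le\alpha^{-2}$. With $\alpha=c'x^{-\theta}$, (4) gives
$$P(L(T_n^\varepsilon)<x)\le Cn^{1/2}\cdot n^{-3/2}x^{2\theta}=Cn^{-1}x^{2\theta}=Cy^{2\theta},$$
as $2\theta d=1$. This is the first bound of Theorem B.

## 12. Upper deviations in Theorem B

Let $x=yn^d$ with $y\ge1$. If $x<2$, then $y<2$ and the bound is trivial for large $C$. If $x>n$, the probability is $0$, since $L\le n$. So let $2\le x\le n$.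

**Step 1: a sum of values is large mainly through one value.** By Theorem A, with the constant taken $\ge1$, $P(L_\pm\ge s)\le Cs^{-\theta}$ for all $s>0$. So, since $\theta<1$, $E[L_\pm;L_\pm<u]\le\int_0^uP(L_\pm\ge s)\,ds\le Cu^{1-\theta}$. For a sum of $r$ independent variables $V_j$ with the laws of $L_\pm$ and $u>0$, either some $V_j\ge u$ or the truncated variables have sum $\ge u$; by Markov's inequality,
$$P\Big(\sum_jV_j\ge u\Big)\le\sum_jP(V_j\ge u)+u^{-1}\sum_jE[V_j;V_j<u]\le Cru^{-\theta}.\tag{6}$$

**Step 2: values in one group, size in the other.** Since a maximum of nonnegative numbers is at most their sum, going down the spine gives $L(T^{(h)})\le1+\Lambda_1+\Lambda_2$. So $L(T^{(h)})\ge x$ forces some $\Lambda_i\ge\frac{x-1}2\ge\frac x4$, and by (6), conditionally on the $R_j$, $P(\Lambda_i\ge x/4)\le C\,E[D_i]\,x^{-\theta}\le Chx^{-\theta}$. For $h\ge2$, condition on group $i$ and use the second bound of (5) for the other group $i'$: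
$$P(L(T^{(h)})\ge x,|T^{(h)}|=n)\le\sum_iP(\Lambda_i\ge x/4)\sup_kP(S_{i'}=k)\le Ch^{-1}x^{-\theta}.$$
For $h=1$ the same bound holds by the third bound of (5), because $n^{-3/2}\le n^{-\theta}\le x^{-\theta}$.

**Step 3: sum over heights.** Since $\theta d=\frac12$, $x^{-\theta}=y^{-\theta}n^{-1/2}$. Combining Step 2 with the third bound of (5), (4) gives
$$P(L(T_n^\varepsilon)\ge x)\le Cn^{1/2}\sum_{h\ge1}\min\big(h^{-2},\,hn^{-3/2},\,h^{-1}y^{-\theta}n^{-1/2}\big).$$
Let $H_1=\sqrt n\,y^{-\theta/2}$ and $H_2=\sqrt n\,y^\theta\ge1$.

- For $h\le H_1$ use the second term: $\sum_{h\le H_1}h\le H_1^2$ (the sum is empty if $H_1<1$), and the contribution is at most $Cn^{1/2}n^{-3/2}H_1^2=Cy^{-\theta}$.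
- For $H_1<h\le H_2$ use the third term: $\sum_{H_1<h\le H_2}\frac1h\le1+\log\frac{H_2}{H_1}=1+\frac{3\theta}2\log y$. This holds also if $H_1<1$, since then $\sum_{h\le H_2}\frac1h\le1+\log H_2\le1+\log\frac{H_2}{H_1}$. The contribution is at most $Cy^{-\theta}(1+\log y)$.
- For $h>H_2$ use the first term: $\sum_{h>H_2}h^{-2}\le C/H_2$, and the contribution is at most $Cn^{1/2}/H_2=Cy^{-\theta}$.

This is the second bound, and Theorem B is proved. $\blacksquare$

## 13. Proofs of Theorems 1 and 2

*Proof of Theorem 1.* In models (a), (b), and (c) with $p=\frac12$ we have $\rho=1$, hence the same $\theta_1=\theta(1)$, the solution of $-\Gamma(1-\theta)^2/\Gamma(1-2\theta)=1$ in $(\frac12,1)$. Let $d=\frac1{2\theta_1}$. Apply Theorem B with $y=n^{-\eta}$ in the lower bound and $y=n^\eta$ in the upper one, conditionally on each root sign. Both probabilities tend to $0$ for every $\eta>0$, so with probability tending to $1$: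

- in (c), $\mathrm{LIS}(\mathrm{Perm}(\bm\mu_{1/2},n))$, $\mathrm{LCL}(\mathrm{Graph}(\bm W_{1/2},n))$ and $\mathrm{LIN}(\mathrm{Graph}(\bm W_{1/2},n))$ are $n^{d+o(1)}$, so the standing hypothesis holds and necessarily $d(1/2)=d$;
- in (a), $\mathrm{LIS}(\sigma_n)=n^{d+o(1)}$;
- in (b), $\mathrm{LCL}(G_n)=n^{d+o(1)}$ and $\mathrm{LIN}(G_n)=n^{d+o(1)}$, hence $\mathrm{LHS}(G_n)=\max(\mathrm{LCL}(G_n),\mathrm{LIN}(G_n))=n^{d+o(1)}$.

The intersection of two events of probability tending to $1$ has probability tending to $1$, whatever the joint law of $\sigma_n$ and $G_n$. So the statement of the problem is true. $\blacksquare$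

*Proof of Theorem 2.* Item 1 for $\mathrm{LIS}(\sigma_n)$, $\mathrm{LCL}(G_n)$ and $\mathrm{LIN}(G_n)$ is Theorem B with Section 4(a),(b), averaged over the root sign. For $\mathrm{LHS}(G_n)$ use $\mathrm{LHS}\ge\mathrm{LCL}$ for the lower tail, and for the upper tail the union bound $P(\mathrm{LHS}\ge u)\le P(\mathrm{LCL}\ge u)+P(\mathrm{LIN}\ge u)$.

The bounds in item 2 are Theorem B with Section 4(c), where $\rho=\frac{1-p}p$, averaged over the root sign; for $\mathrm{LIN}$ use that it has the law of $\mathrm{LCL}$ with $p$ replaced by $1-p$. As $p$ increases from $0$ to $1$, $\rho=\frac{1-p}p$ decreases continuously and strictly from $\infty$ to $0$. By Lemma 1, $\theta(\rho)$ increases continuously and strictly from $\frac12$ (at $\rho=0^+$) to $1$ (at $\rho=\infty$). So $\theta(p)$ decreases from $1$ to $\frac12$, and $d(p)=\frac1{2\theta(p)}$ is continuous and strictly increasing, with limits $\frac12$ at $0^+$ and $1$ at $1^-$. $\blacksquare$
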